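# Tethered links, and mixed graphs of radius $r$ with oriented radius at least $\frac54(r^2+r)-\frac12$

## Links, the block $B_r$, and the graphs $G_r$

In these notes a *mixed graph* has two kinds of edges: undirected edges, which may be walked both ways, and arcs, which may be walked only along their direction. The whole talk turns on one recursive family of such graphs, so we build it first.

**Definition (link).** Let $m\ge 0$. A *link* from $s$ to $t$ consists of an undirected path $s=s_0,s_1,\dots,s_m$, an arc $s_m\to t_m$, and an undirected path $t_m,t_{m-1},\dots,t_0=t$, where $s_1,\dots,s_m,t_1,\dots,t_m$ are new vertices private to the link. It has $2m+1$ edges.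

For $m=0$ a link is just an arc $s\to t$. For $m=1$ it is $s - s_1\to t_1 - t$. It can be crossed only from $s$ to $t$, but each interior vertex is within $m$ undirected steps of one of the two ends.

**Definition (block $B_r$, $r\ge 2$).** Put $m=r-2$ and let $i$ run over $\mathbb Z_3$. The vertices are $u$ and $a_i,p_i,w_i,q_i$, together with link interiors. The edges are

- the undirected edges $ua_i$, which we call spokes;
- the undirected edges $a_ip_i$ and $a_{i+1}q_i$;
- the undirected edge $a_{i+1}w_i$, which we call the tether of $w_i$;
- one link from $p_i$ to $w_i$ and one link from $w_i$ to $q_i$, each with parameter $m$.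

We write throughout
$$L=2m+1=2r-3,\qquad \lambda=L+2=2r-1 .$$

Picture a wheel with hub $u$ and three spokes. The rim from $a_i$ to $a_{i+1}$ is $a_i - p_i\Rightarrow w_i\Rightarrow q_i - a_{i+1}$, where $\Rightarrow$ is a link, and the midpoint $w_i$ is also tied to $a_{i+1}$ directly.

**Definition (graphs $G_r$ with root $u$, and $\widehat G_r$).** $G_0$ is a single vertex. $G_1$ has vertices $u,v,w,x$, undirected edges $uv,uw,ux$ and arcs $v\to w$, $w\to x$. For $r\ge 2$, $G_r$ is $B_r$ with a new copy of $G_{r-2}$ attached at each of the six vertices $p_i,q_i$, the root of the copy being identified with that vertex. Finally, $\widehat G_r$ is two copies of $G_r$ with their roots identified; the common root is again called $u$.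

These graphs are simple: in $B_r$ no two edges join the same pair of vertices (also when $m=0$, where the links are the arcs $p_i\to w_i$ and $w_i\to q_i$), and gluing at one vertex creates no parallel edges.

What is this for? As a mixed graph, $\widehat G_r$ is small: every vertex is within $r$ of $u$ in both directions. Once every undirected edge must be given one direction, no vertex can stay close to all others; the radius is forced up to about $\frac54r^2$. The next section makes this precise and says which conjecture it refutes.

## Oriented radius and the function $f(r)$

**Definition (mixed multigraph, orientation).** A *mixed multigraph* is a multigraph in which each edge may be either directed or undirected. An *orientation* of it assigns exactly one direction to each undirected edge, giving a directed multigraph.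

**Definition (distance, eccentricity, radius).** A walk may traverse an undirected edge in either direction but a directed edge only along its direction. The distance $d(u,v)$ is the length of a shortest such walk from $u$ to $v$ (infinite if there is none). The eccentricity of $v$ is $\max_w\max\{d(v,w),d(w,v)\}$, and the radius is the minimum eccentricity over all vertices.

Note that eccentricity takes both directions into account. In $G_1$, for instance, $d(v,w)=1$ because of the arc, while $d(w,v)=2$, along $w,u,v$. The vertex $u$ is joined to the others by undirected edges, so it has eccentricity $1$, and $G_1$ has radius $1$. Orienting $G_1$ as $u\to v\to w\to x\to u$ and $w\to u$ makes $d(u,x)=3$.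

A mixed multigraph is *strongly connected* if all distances are finite, and *bridgeless* if no edge is a bridge of the underlying undirected multigraph. A theorem of Boesch and Tindell says that a mixed multigraph can be oriented to a strongly connected digraph if and only if it is bridgeless and strongly connected. We need only the easy direction: if a strong orientation exists, then the mixed graph is strongly connected (undoing the orientation only adds walks) and bridgeless (a bridge oriented $x\to y$ would leave no way back from $y$ to $x$).

**Definition ($f(r)$).** For $r\in\mathbb N$, $f(r)$ is the smallest number such that every strongly connected bridgeless mixed multigraph of radius $r$ can be oriented to a digraph of radius at most $f(r)$.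

How much does making every street one-way cost? These bounds are known:
$$r^2+r\ \le\ f(r)\ \le\ 1.5r^2+r+1\qquad(r\in\mathbb N).$$
The lower bound is due to Chvátal and Thomassen: for every $r$ there is an undirected bridgeless graph of radius $r$ every orientation of which has radius at least $r^2+r$. The problem, from Jasine Babu, Deepu Benson and Deepak Rajendraprasad, "Improved Bounds for the Oriented Radius of Mixed Multigraphs", arXiv:2105.02356 (2021), is to prove or disprove the following.

**Conjecture.** $f(r)=r^2+O(r)$; that is, there is a constant $C$ with $|f(r)-r^2|\le Cr$ for all $r\in\mathbb N$. (Given the lower bound, this is equivalent to $f(r)\le r^2+Cr$ for all $r$.)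

It is false. Put
$$g(r)=\tfrac12(5r^2+5r)\ \ (r\text{ even}),\qquad g(r)=\tfrac12(5r^2+5r-2)\ \ (r\text{ odd}).$$

**Theorem.** For every $r\ge1$ there is a simple, strongly connected, bridgeless mixed graph of radius exactly $r$, namely $\widehat G_r$, such that every orientation of $\widehat G_r$ has radius at least $\lceil g(r)/2\rceil$. Consequently
$$f(r)\ \ge\ \Big\lceil\tfrac{g(r)}2\Big\rceil\ \ge\ \tfrac54(r^2+r)-\tfrac12 .$$

The second inequality is just $g(r)\ge\frac12(5r^2+5r-2)$. The conjecture fails because $f(r)-r^2\ge\frac14r^2+\frac54r-\frac12$. Given any $C>0$, for $r\ge\max(1,4C)$ we have $\frac14r^2\ge Cr$ and $\frac54r-\frac12>0$, so $f(r)-r^2>Cr$.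

We shall use $g$ only through
$$g(0)=0,\qquad g(1)=4,\qquad g(r)=g(r-2)+10r-5\quad(r\ge2). \tag{1}$$
Indeed $g(r)-g(r-2)=\frac52\big(r^2-(r-2)^2+2\big)=\frac52(4r-2)=10r-5$.

## Gluing at a vertex, and the radius of $\widehat G_r$

Everything is glued at single vertices, so one remark is used repeatedly. Let $D$ be a mixed graph or digraph obtained from $D_1$ and $D_2$ by identifying one vertex of each, the result being called $p$. A shortest walk is a path, with no repeated vertex. A path between two vertices of $D_1$ cannot leave $D_1$, because it would pass $p$ once going out and once coming back. A path from $D_1$ to $D_2$ must pass through $p$. Hence distances inside $D_1$ and inside $D_2$ are unchanged in $D$, and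
$$d(x,y)=d(x,p)+d(p,y)\quad\text{when } x\in D_1,\ y\in D_2\ \text{or}\ x\in D_2,\ y\in D_1. \tag{2}$$
In particular $D$ is strongly connected if and only if $D_1$ and $D_2$ both are.

**Step 1: $\widehat G_r$ is strongly connected and bridgeless.** It suffices to exhibit a strong orientation, and by the gluing remark it is enough to do so for $G_1$ and for each $B_r$. For $G_1$ take $u\to v\to w\to x\to u$ and $w\to u$. For $B_r$ orient all links forward, $a_i\to p_i$, $q_i\to a_{i+1}$, $w_i\to a_{i+1}$, and $u\to a_0$, $a_1\to u$, $a_2\to u$. The closed walk
$$a_0\to p_0\to\cdots\to w_0\to\cdots\to q_0\to a_1\to p_1\to\cdots\to q_1\to a_2\to p_2\to\cdots\to q_2\to a_0$$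
covers every vertex except $u$, and $u\to a_0$, $a_1\to u$ join $u$ to it in both directions.

**Step 2: $u$ has eccentricity at most $r$ in $\widehat G_r$.** By (2) it is enough to look at one copy of $G_r$. We use induction on $r$; $G_0$ and $G_1$ are clear. Let $r\ge2$. The undirected edges of $B_r$ form a spanning tree: from $u$ to the $a_i$, from $a_i$ to $p_i$, $w_{i-1}$, $q_{i-1}$, and from each $p_i,w_i,q_i$ along the halves of links that hang on it. The vertices $p_i,w_i,q_i$ have depth $2$ and a half-link adds at most $m$, so every vertex of $B_r$ is within $2+m=r$ of $u$ in both directions. A vertex in a copy of $G_{r-2}$ attached at $p_i$ or $q_i$ is, by induction, within $2+(r-2)=r$ to and from $u$.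

**Step 3: each copy of $G_r$ contains a vertex $y$ with $d(u,y)=r$.** For $r=1$ take $y=v$. For $r\ge2$ let $s_1,\dots,s_m$ be the first half of the link from $p_0$, and take $y=s_m$ (so $y=p_0$ if $m=0$). Let $S$ consist of $p_0,s_1,\dots,s_m$ and the copy of $G_{r-2}$ attached at $p_0$. The only edges between $S$ and the rest are $a_0p_0$ and the arc $s_m\to t_m$, which leaves $S$. So every walk from $u$ to $y$ enters $S$ for the last time along $a_0p_0$; it uses at least $1$ edge to reach $a_0$, one edge to $p_0$, and at least $m$ edges from $p_0$ to $s_m$ inside $S$. Thus $d(u,y)\ge 2+m=r$, and by Step 2 equality holds.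

**Step 4: the radius is exactly $r$.** By Steps 2 and 3, $u$ has eccentricity exactly $r$. If $c\neq u$ lies in one copy, take $y$ from Step 3 in the other copy; by (2), $d(c,y)=d(c,u)+d(u,y)\ge 1+r$. So no vertex does better than $u$.

## Round trips from the root

For an oriented graph with root $u$ define the round-trip length
$$\sigma(z)=d(u,z)+d(z,u).$$
This is the quantity to control, for two reasons. By (2) it adds up along attached copies: if $z$ lies in a copy with root $p$, then
$$\sigma(z)=\sigma(p)+\big(d(p,z)+d(z,p)\big). \tag{3}$$
And a large round trip forces a large radius after doubling, as we now see. The theorem rests on this statement.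

**Main Lemma.** In every strong orientation of $G_r$ there is a vertex $z$ with $\sigma(z)\ge g(r)$.

**Derivation of the Theorem from the Main Lemma.** An orientation of $\widehat G_r$ that is not strongly connected has infinite radius: if some vertex had finite eccentricity, it would reach, and be reached from, every vertex, so the orientation would be strong. Now take a strong orientation of $\widehat G_r$. By the gluing remark each copy of $G_r$ is strongly oriented with unchanged distances. Let $c$ be any vertex. It lies in one of the copies; by the Main Lemma the other copy contains $z$ with $\sigma(z)\ge g(r)$. By (2), $d(c,z)\ge d(u,z)$ and $d(z,c)\ge d(z,u)$. So the eccentricity of $c$ is at least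
$$\max\{d(u,z),d(z,u)\}\ \ge\ \tfrac12\sigma(z)\ \ge\ \tfrac12 g(r),$$
and, being an integer or infinite, it is at least $\lceil g(r)/2\rceil$. As $c$ was arbitrary, so is the radius. Together with Steps 1–4 this is the Theorem. $\blacksquare$

It remains to prove the Main Lemma.

## All strong orientations of $G_1$

In a strong digraph, every nonempty proper set of vertices has an edge entering it and an edge leaving it. We use this constantly; it is what forces directions.

The edges at $v$ are $uv$ and the arc $v\to w$, which leaves $v$, so $u\to v$. The edges at $x$ are $ux$ and the arc $w\to x$, which enters $x$, so $x\to u$. Only $uw$ is free.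

If $w\to u$, the only edge out of $u$ is $u\to v$, and the only route to $x$ is $u\to v\to w\to x$. So $d(u,x)=3$, $d(x,u)=1$, $\sigma(x)=4$. If $u\to w$, the only edge into $u$ is $x\to u$, and the only route from $v$ is $v\to w\to x\to u$. So $d(v,u)=3$, $d(u,v)=1$, $\sigma(v)=4$.

So the Main Lemma holds for $r=1$, with $g(1)=4$. The remaining vertices have $\sigma=3$: in the first case $\sigma(v)=1+2$ and $\sigma(w)=2+1$; in the second $\sigma(w)=1+2$ and $\sigma(x)=2+1$. So the maximum of $\sigma$ is exactly $4$.

The free edge $uw$ is a shortcut, either into the middle or out of the middle of the path $v\to w\to x$. It cannot be both, and each choice leaves one end of the path with a long trip. Keep this in mind.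

## A single link between spokes: the increment $8r-2$

The sensible first attempt for general $r$ has no $w_i$ at all. Let the rim from $a_i$ to $a_{i+1}$ be $a_i - p_i\Rightarrow q_i - a_{i+1}$ with a single link of length $L$, attach copies of the graph for $r-2$ at all $p_i,q_i$, and start from $G_0$ and $G_1$. Call these graphs $H_r$. Every vertex of the single-link block is within $2+m=r$ of $u$ along undirected edges, as before.

Fix a strong orientation. All rim directions are forced: the first half of a link together with $p_i$ can be left along the arc but entered only from $a_i$, and so on symmetrically. So the block without $u$ is a directed cycle through $a_0,a_1,a_2$, with consecutive ones at distance $1+L+1=\lambda$. Only the spokes are free. Not all three point the same way, so after a rotation either $u\to a_0$ is the only spoke leaving $u$, or $a_2\to u$ is the only spoke entering $u$. An interior vertex $z$ of the rim from $a_j$ to $a_{j+1}$ has $\sigma(z)=d(u,a_j)+\lambda+d(a_{j+1},u)$.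

In the first case, for $j=0,1,2$, this is
$$1+\lambda+1=\lambda+2,\qquad (1+\lambda)+\lambda+1=2\lambda+2,\qquad (1+2\lambda)+\lambda+(\lambda+1)=4\lambda+2 .$$
In the second case it is
$$1+\lambda+(\lambda+1)=2\lambda+2,\qquad 1+\lambda+1=\lambda+2,\qquad (1+\lambda)+\lambda+(2\lambda+1)=4\lambda+2 .$$
The $a_i$ themselves have $\sigma(a_i)\le2\lambda+2$. So in every strong orientation the largest $\sigma$ in the block is exactly $4\lambda+2=8r-2$, attained at $p_2$ and $q_2$. By (3) and induction, the largest $\sigma$ in $H_r$ is exactly $h(r)$, where
$$h(0)=0,\quad h(1)=4,\quad h(r)=h(r-2)+8r-2,$$
that is, $h(r)=2r^2+3r$ for even $r$ and $2r^2+3r-1$ for odd $r$. (Check: $2\big(r^2-(r-2)^2\big)+3\cdot2=8r-2$.) Doubling then gives a lower bound of $\lceil h(r)/2\rceil\le r^2+\frac32r$. This is fully compatible with the conjecture, and since $h(r)$ is the exact maximum of $\sigma$, counting round trips in $H_r$ cannot give more. (We make no claim about the oriented radius of the doubled $H_r$, only about what this argument gives.)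

Changing the number of spokes to two or four does not help. With two spokes, $u\to a_0$ and $a_1\to u$, the largest value is $(1+\lambda)+\lambda+(\lambda+1)=3\lambda+2$, on the rim from $a_1$ to $a_0$. With four spokes, orienting them alternately out and in gives $3\lambda+2$ on the rims from $a_1$ to $a_2$ and from $a_3$ to $a_0$, and $\lambda+2$ on the other two rims. Three spokes cannot alternate around the wheel, and this is where the extra $\lambda$ comes from.

So look at the value $4\lambda+2$. The travel around the rim contributes $3\lambda$, and the last $\lambda=L+2$ is the rim section containing $z$ itself. The natural wish is to make that section longer, say two links in series, $p_i\Rightarrow w_i\Rightarrow q_i$. But then the *mixed* graph gets too large: without further edges, the only way from $u$ to $w_i$ is $u,a_i,p_i$ and the link, so $d(u,w_i)=2+L=2r-1>r$. The midpoint has to be tied to the rest by something short, such as an undirected edge to an $a$, and such an edge is a shortcut which the orienter may point as he likes.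

## The tether as entrance or exit, and $B_2$ by hand

The way past this is what we saw in $G_1$. The tether $a_{i+1}w_i$ restores $d(u,w_i)=d(w_i,u)=2$. In an orientation it has one direction only.

If the tether is an entrance, $a_{i+1}\to w_i$, then it is no help to somebody at $p_i$ who wants to leave: he must traverse both links. If it is an exit, $w_i\to a_{i+1}$, then it is no help to somebody who wants to reach $q_i$: he must enter at $p_i$ and traverse both links. In either case one of $p_i,q_i$ has both links on its round trip, and copies of $G_{r-2}$ are attached at both. Nor does the tether spoil the trip around the rim: passing from $a_i$ to $a_{i+1}$ still costs the edge to $p_i$, one full link, and at least one more edge, hence at least $1+L+1=\lambda$.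

Take $r=2$, so $L=1$, $\lambda=3$, and $G_2=B_2$ has $13$ vertices. Orient the rims forward, $u\to a_0$, $a_1\to u$, $a_2\to u$, $w_0\to a_1$, $w_1\to a_2$, and first $a_0\to w_2$. Then the shortest route from $u$ to $p_2$ is
$$u\to a_0\to p_0\to w_0\to a_1\to p_1\to w_1\to a_2\to p_2,$$
of length $8$ (entering $w_2$ from $a_0$ only leads via $q_2$ back to $a_0$). The way back is $p_2\to w_2\to q_2\to a_0\to p_0\to w_0\to a_1\to u$, of length $7$. So $\sigma(p_2)=15=g(2)$. Now reverse the last tether to $w_2\to a_0$. Then $p_2$ improves: it leaves by $p_2\to w_2\to a_0$ and $\sigma(p_2)=8+6=14$. But $q_2$ has become bad: $d(u,q_2)=8+2=10$ and $d(q_2,u)=1+3+1=5$, so $\sigma(q_2)=15$.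

## Proof of the Main Lemma

The proof is by induction on $r$. For $r=0$ the single vertex has $\sigma=0=g(0)$. The case $r=1$ was done above. Let $r\ge2$, and fix a strong orientation of $G_r$. By the gluing remark, $B_r$ and each attached copy of $G_{r-2}$ are strongly oriented with unchanged distances; shortest paths between vertices of $B_r$ stay in $B_r$. So in Steps 1 to 4 below we work inside $B_r$.

**Step 1: forced directions.** This step shows that only the spokes and the tethers are free. Consider a link from $s$ to $t$. For $1\le j\le m$ the set $\{s_j,\dots,s_m\}$ meets the rest of $B_r$ only in the edge $s_{j-1}s_j$ and in the arc $s_m\to t_m$, which leaves it. It must be entered, so $s_{j-1}\to s_j$. Symmetrically, $\{t_j,\dots,t_m\}$ meets the rest only in the arc $s_m\to t_m$, which enters it, and in $t_jt_{j-1}$, so $t_j\to t_{j-1}$. Hence every link is a directed path of length $L$ from $s$ to $t$.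

The set formed by $p_i$ and the first half of its link meets the rest only in $a_ip_i$ and in the arc of the link, which leaves it; so $a_i\to p_i$. The set formed by $q_i$ and the second half of the link from $w_i$ meets the rest only in the arc of that link, which enters it, and in $q_ia_{i+1}$; so $q_i\to a_{i+1}$. What remains free are the spokes $ua_i$ and the tethers $a_{i+1}w_i$.

**Step 2: moves between skeleton vertices.** This step controls how a path can travel around the rim. Call $u,a_0,a_1,a_2$ the *skeleton* vertices. Let $R_i$ be $\{p_i,w_i,q_i\}$ together with the interiors of its two links. Every non-skeleton vertex lies in exactly one $R_i$. There are no edges between different $R_i$'s, and none between $u$ and any $R_i$. The edges between $R_i$ and the rest are exactly $a_i\to p_i$ (entering), $q_i\to a_{i+1}$ (leaving), and the tether $w_ia_{i+1}$, in whichever direction it points. We claim: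

> **Claim (∗).** On a directed path in $B_r$, let $a_i$ and then $z$ be consecutive skeleton vertices. Then either $z=u$ and $a_i\to u$ is an edge, or $z=a_{i+1}$ and the segment from $a_i$ to $z$ has length at least $\lambda$.

If the segment has no interior vertex, then $a_i\to z$ is an edge; the $a$'s are pairwise non-adjacent, so $z=u$. Otherwise the interior consists of non-skeleton vertices, and as there are no edges between different $R_j$'s, it lies in one $R_j$. The only $R_j$'s adjacent to $a_i$ are $R_i$ (through $p_i$) and $R_{i-1}$ (through $w_{i-1}$ and $q_{i-1}$), so $j\in\{i-1,i\}$. Every edge leaving $R_j$ ends at $a_{j+1}$, so $z=a_{j+1}$. If $j=i-1$, this says $z=a_i$, which is impossible, since a path does not repeat a vertex. So $j=i$ and $z=a_{i+1}$. The only edge between $a_i$ and $R_i$ is $a_i\to p_i$, so the segment starts with it. The only way on from $p_i$ is the whole link to $w_i$, of length $L$, and at least one more edge is needed to leave $R_i$. So the length is at least $1+L+1=\lambda$. This proves the claim.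

**Step 3: going around the rim.** This step extracts $3\lambda$ from the three spokes. Let $A=\{i:u\to a_i\}$ and $B=\{i:a_i\to u\}$. They partition $\mathbb Z_3$, and both are nonempty, because the spokes are the only edges of $B_r$ at $u$. The rotation $i\mapsto i+1$ is a symmetry of $B_r$, so we may assume that $A=\{0\},B=\{1,2\}$ or $A=\{0,1\},B=\{2\}$. In both cases
$$d(u,a_2)+d(a_0,u)\ \ge\ 3\lambda+2 . \tag{4}$$

*Case $A=\{0\}$.* A path from $u$ to $a_2$ starts with $u\to a_0$ and never returns to $u$. By (∗) its next skeleton vertex is $a_1$, and the next one $a_2$, each at a cost of at least $\lambda$. So $d(u,a_2)\ge1+2\lambda$. On a path from $a_0$ to $u$ the next skeleton vertex after $a_0$ is not $u$, since $a_0\to u$ is not an edge. So by (∗) it is $a_1$, at a cost of at least $\lambda$, and at least one more edge follows. So $d(a_0,u)\ge\lambda+1$. The sum is at least $3\lambda+2$.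

*Case $A=\{0,1\}$.* On a path from $u$ to $a_2$ consider the last skeleton vertex before $a_2$. It is not $u$: all neighbors of $u$ in $B_r$ are $a$'s, so the path would then use an edge $u\to a_2$, which does not exist. So it is some $a_i$, and by (∗) $a_{i+1}=a_2$, that is, $i=1$, and the last segment has length at least $\lambda$. At least one edge is needed to get from $u$ to $a_1$. So $d(u,a_2)\ge1+\lambda$. On a path from $a_0$ to $u$, neither $a_0\to u$ nor $a_1\to u$ is an edge, so by (∗) the skeleton vertices after $a_0$ are first $a_1$, then $a_2$, and then an edge into $u$ is still needed. So $d(a_0,u)\ge2\lambda+1$. The sum is again at least $3\lambda+2$.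

**Step 4: the double link with its tether.** This step adds both links of $R_2$ to the round trip of $p_2$ or of $q_2$. The set $R_2$ leads from $a_2$ to $a_0$, and its tether is $w_2a_0$.

(a) Suppose $a_0\to w_2$. The only edge of $B_r$ into $p_2$ comes from $a_2$, so $d(u,p_2)=d(u,a_2)+1$. From $p_2$ one must follow the link to $w_2$; the only way out of $w_2$ is the link to $q_2$; and the only way out of $q_2$ is $q_2\to a_0$. So $d(p_2,u)=2L+1+d(a_0,u)$.

(b) Suppose $w_2\to a_0$. Then $q_2$ can be entered only through the link from $w_2$, since $q_2a_0$ points away from it. Next, $w_2$ can be entered only through the link from $p_2$, and $p_2$ only from $a_2$. So $d(u,q_2)=d(u,a_2)+1+2L$. Since $q_2\to a_0$ is the only way out of $q_2$, $d(q_2,u)=1+d(a_0,u)$.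

Let $p=p_2$ in case (a) and $p=q_2$ in case (b). In both cases $\sigma(p)=d(u,a_2)+d(a_0,u)+2L+2$, so by (4)
$$\sigma(p)\ \ge\ 2L+2+3\lambda+2=2(2r-3)+3(2r-1)+4=10r-5. \tag{5}$$

**Step 5: recursion.** This step passes from $p$ into the attached copy. A copy of $G_{r-2}$ with root $p$ is attached at $p$, strongly oriented with unchanged distances. By induction it has a vertex $z$ with $d(p,z)+d(z,p)\ge g(r-2)$. By (3), (5) and (1),
$$\sigma(z)=\sigma(p)+d(p,z)+d(z,p)\ \ge\ 10r-5+g(r-2)=g(r).\qquad\blacksquare$$

Compare the single-link block, where the section itself contributed $L+2$ and the total was $8r-2$. The second link adds $L=2r-3$, which gives $10r-5$; and an increment of $10r$ in two steps of $r$ means $g(r)\sim\frac52r^2$ instead of $2r^2$.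

## Leading constant, planarity, and the values $f(1)$ and $f(2)$

**Leading constant.** Dividing the Theorem and the known upper bound $f(r)\le1.5r^2+r+1$ by $r^2$ gives
$$\frac54\ \le\ \liminf_{r\to\infty}\frac{f(r)}{r^2}\ \le\ \limsup_{r\to\infty}\frac{f(r)}{r^2}\ \le\ \frac32 .$$
So even $f(r)=r^2+o(r^2)$ fails. The exact constant in $[\frac54,\frac32]$ is not determined here. Moreover, for every $r\ge2$ the oriented radius of $\widehat G_r$ (the least radius of an orientation) exceeds the value $r^2+r$ of the Chvátal–Thomassen lower bound, since
$$\tfrac12g(r)-(r^2+r)\ \ge\ \tfrac14(r^2+r)-\tfrac12\ >\ 0\qquad\text{for } r\ge2 .$$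

**Planarity.** The graphs $\widehat G_r$ are simple and planar, so the lower bound, and the failure of the conjecture, already hold for simple planar mixed graphs. To draw $B_r$, place $a_0,a_1,a_2$ around $u$. In the sector between $ua_i$ and $ua_{i+1}$ draw the path $a_i,p_i,\dots,w_i,\dots,q_i,a_{i+1}$, and then draw the tether $w_ia_{i+1}$ alongside it, on one side of the piece from $w_i$ to $a_{i+1}$. $G_1$ has only four vertices, so it is planar. Gluing planar graphs at one vertex preserves planarity: draw the second graph with the common vertex on its outer face, and place it, small, in a face of the first graph at that vertex.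

**Small values.** The number $f(r)$ is an integer, because the oriented radii concerned are integers bounded by $1.5r^2+r+1$, and $f(r)$ is their maximum. For $r=1$ the hand computation says more than $\sigma\ge4$: in every strong orientation, each copy of $G_1$ in $\widehat G_1$ has a vertex at distance $3$ from $u$ or to $u$. For any vertex $c$, apply this to a copy such that $c$ lies in the other one; by (2), $c$ has eccentricity at least $3$. So every orientation of $\widehat G_1$ has radius at least $3$. With $f(1)\le3.5$ and integrality, $f(1)=3$. For $r=2$ we have $g(2)=15$, so $f(2)\ge8$, while the upper bound gives $f(2)\le 6+2+1=9$. Hence $8\le f(2)\le9$.
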